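# Short paths in the planar graph product structure theorem

## 1. Strong products, level functions, treewidth and triangulations

All graphs are finite and simple, and $d(u,v)$ denotes distance in the graph under discussion. We collect the notions needed, each with an example. Some are used only in the proof, but it is convenient to have them in one place.

**Strong product.** The strong product $A\boxtimes B$ has vertex set $V(A)\times V(B)$. Distinct vertices $(v,x)$ and $(w,y)$ are adjacent if ($v=w$ and $xy\in E(B)$), or ($x=y$ and $vw\in E(A)$), or ($vw\in E(A)$ and $xy\in E(B)$). In other words, two distinct vertices are adjacent exactly when in each coordinate their entries are equal or adjacent. The same description holds for triples in $H\boxtimes P\boxtimes K_c$. *Example.* $K_2\boxtimes K_2=K_4$. The product of two paths is the grid with both diagonals added in every square, that is, the graph of moves of a chess king.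

**Containment.** $G$ is contained in $X$, written $G\subseteq X$, if $G$ is isomorphic to a subgraph of $X$. *Example.* If $P$ is a path on $k$ vertices, the $k\times k$ grid is contained in $P\boxtimes P\boxtimes K_1$.

**Connected and adjacent sets.** A vertex set is connected if it is nonempty and induces a connected subgraph. Two disjoint vertex sets are adjacent if some edge joins them. *Example.* In the $4$-cycle $1234$, the set $\{1,2\}$ is connected, $\{1,3\}$ is not, and these sets $\{1\}$, $\{2,3\}$ are adjacent.

**1-Lipschitz functions.** A function $f:V(G)\to\mathbb Z$ is 1-Lipschitz if $|f(u)-f(v)|\le 1$ for every edge $uv$. Then $|f(u)-f(v)|\le d(u,v)$ for all $u,v$ at finite distance. *Examples.* In a connected graph, $v\mapsto d(v,x)$ is 1-Lipschitz. The minimum of two 1-Lipschitz functions is 1-Lipschitz. To see this, let $uv$ be an edge: then $\min\{f(v),g(v)\}\le\min\{f(u),g(u)\}+1$, and symmetrically. Composing with a 1-Lipschitz map between sets of integers preserves the property.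

The next lemma is how every containment in this lecture is produced.

**Lemma 1 (parts and levels).** Let $\mathcal P$ be a partition of $V(G)$ into nonempty parts, let $f:V(G)\to\{0,\dots,M\}$ be 1-Lipschitz, and suppose $|Y\cap f^{-1}(j)|\le c$ for every part $Y$ and every $j$. Let $H$ be the graph whose vertices are the parts, with distinct parts joined when they are adjacent sets. Then $G\subseteq H\boxtimes P\boxtimes K_c$, where $P$ is a path with $M+1$ vertices.

*Proof.* Let $P$ be the path on $0,1,\dots,M$ in this order. In each set $Y\cap f^{-1}(j)$ number the vertices injectively by elements of $\{1,\dots,c\}=V(K_c)$, and write $\iota(v)$ for the number of $v$. Map $v\in Y$ to $(Y,f(v),\iota(v))$. This is injective. If $uv$ is an edge, then the first coordinates of the images are equal or adjacent by definition of $H$, the second because $f$ is 1-Lipschitz, and the third because $K_c$ is complete. So the images are adjacent. $\square$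

*Example.* In the $k\times k$ grid take the columns as parts and let $f$ be the row index, from $0$ to $k-1$. Then $c=1$, and $H$ and $P$ are both paths on $k$ vertices.

**Treewidth.** A tree-decomposition of $G$ is a tree $T$ with a bag $V_s\subseteq V(G)$ for each node $s$, such that both ends of every edge lie in a common bag and, for each vertex $v$, the nodes whose bags contain $v$ form a nonempty subtree $T_v$. Its width is the maximum bag size minus $1$, and $\operatorname{tw}(G)$ is the minimum width. We use two textbook facts: treewidth does not increase under taking minors, and every clique lies in a single bag. *Examples.* $\operatorname{tw}(K_c)=c-1$. The $k\times m$ grid with $m\ge2$ has treewidth at most $k$. To see this, number the vertices column by column as $1,\dots,km$. Every edge joins $i$ to $i+1$ or to $i+k$, so the bags $\{i,\dots,i+k\}$ along a path form a tree-decomposition of width $k$.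

**Bramble.** A bramble is a family of connected vertex sets of which any two intersect or are adjacent. Its order is the least size of a vertex set that meets all its members.

**Lemma 2 (easy direction of Seymour–Thomas).** If $G$ has a bramble of order $s$, then $\operatorname{tw}(G)\ge s-1$.

*Proof.* Take any tree-decomposition. For a member $B$ let $T_B=\bigcup_{b\in B}T_b$. Since $B$ is connected and the subtrees of adjacent vertices share a node, $T_B$ is a subtree. If $B,B'$ intersect or are adjacent, then $T_B$ and $T_{B'}$ share a node. Subtrees of a tree that pairwise intersect have a common node (the Helly property). The bag of a common node meets every member, so it has at least $s$ vertices. $\square$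

*Example.* In the $k\times k$ grid let the members be the crosses, each the union of a row and a column. They are connected, and any two meet, since the row of one meets the column of the other. A set of fewer than $k$ vertices misses some row and some column, hence misses a cross. So the order is at least $k$, and the grid has treewidth at least $k-1$.

**Chordal graph.** A graph is chordal if every cycle of length at least $4$ has a chord. *Example.* The $4$-cycle is not chordal; $K_4$ minus an edge is.

**Lemma 3.** (a) If the vertices of $H$ can be ordered so that the earlier neighbors of each vertex form a clique of size at most $3$, then $H$ is chordal and $\operatorname{tw}(H)\le3$. (b) If all bags of a tree-decomposition of $G$ are turned into cliques, the resulting graph $\hat G$ is chordal.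

*Proof.* (a) On a cycle of length at least $4$, the two cycle-neighbors of the last vertex in the order are earlier neighbors of it, hence adjacent, and this is a chord. For treewidth, add vertices in order. When $h$ arrives, its earlier neighbors form a clique $N$ lying in some bag, and we attach to that node a new node with bag $\{h\}\cup N$, of size at most $4$ (if $N=\emptyset$, attach it anywhere).

(b) Two vertices are adjacent in $\hat G$ exactly when their subtrees share a node. Root the tree, and on a cycle of length at least $4$ choose $v$ for which the top node $s$ of $T_v$ is deepest. Let $u$ be a cycle-neighbor of $v$ and let $s'\in T_u\cap T_v$. Both $s$ and the top node of $T_u$ are ancestors of $s'$ (or equal to it), and the top of $T_u$ is not deeper than $s$. So $s$ lies on the path in $T_u$ from $s'$ up to its top, that is, $s\in T_u$. Both cycle-neighbors of $v$ thus have $s$ in their subtrees, so they are adjacent, which is a chord. $\square$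

**Plane triangulation.** This is a plane graph in which every face, including the outer one, is bounded by a triangle. It is connected, and each edge lies on exactly two distinct faces. Every planar graph with at least $3$ vertices is a spanning subgraph of a plane triangulation. *Examples.* $K_4$ and the octahedron. A family that we shall meet again is the *tube* $N_m$ with $m\ge1$. Take triangles $T_i=a_ib_ic_i$ for $0\le i\le m$, nested with $T_0$ outermost, and for $0\le i<m$ add the edges
$$a_ia_{i+1},\ b_ib_{i+1},\ c_ic_{i+1},\ a_ib_{i+1},\ b_ic_{i+1},\ c_ia_{i+1}.$$
The ring between $T_i$ and $T_{i+1}$ consists of three quadrilaterals such as $a_ia_{i+1}b_{i+1}b_i$, each cut by a diagonal such as $a_ib_{i+1}$. So the faces are $T_0$, $T_m$ and six triangles per ring. The bags $V(T_i)\cup V(T_{i+1})$ along a path show $\operatorname{tw}(N_m)\le5$.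

Finally we recall that minors of planar graphs are planar, and that $K_5$ and $K_{3,3}$ are not planar.

## 2. Bounding the path factor by $\sqrt n$ or by the treewidth

The Planar Graph Product Structure Theorem (Dujmović et al.) says that every planar graph $G$ is contained in $H\boxtimes P\boxtimes K_3$ for some planar graph $H$ with treewidth at most $3$ and some path $P$. It says nothing about the length of $P$. The following results are known for $n$-vertex planar graphs $G$; in each upper bound $H$ is planar.

* (i) For every $\epsilon\in(0,1)$, $G\subseteq H\boxtimes P\boxtimes K_{O(1/\epsilon)}$ with $\operatorname{tw}(H)=3$ and $P$ of length $O(\frac1\epsilon n^{(1+\epsilon)/2})$.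
* (ii) For every $\epsilon\in(0,1)$, $G\subseteq H\boxtimes P\boxtimes K_{O(1/\epsilon)}$ with $\operatorname{tw}(H)=3$ and $P$ of length $O(\frac1\epsilon\operatorname{tw}(G)\,n^\epsilon)$.
* (iii) $G\subseteq H\boxtimes P\boxtimes K_{O(\log n)}$ with $\operatorname{tw}(H)\le3$ and $P$ of length $O(\operatorname{tw}(G)\log n)$.
* (iv) For certain $n$-vertex planar graphs, $|V(P)|$ must be $\Omega(n^{1/2})$.

The problem, from Kevin Hendrey and David R. Wood, "Short Paths in the Planar Graph Product Structure Theorem", arXiv:2502.01927 (2025), asks whether a version of the theorem can be proved with $|V(P)|\le O(\sqrt n)$ or with $|V(P)|\le O(\operatorname{tw}(G))$. Precisely: are there constants $c,t\ge1$ and $C>0$ such that every $n$-vertex planar graph $G$ ($n\ge1$) is contained in $H\boxtimes P\boxtimes K_c$ for some graph $H$ with $\operatorname{tw}(H)\le t$ and some path $P$ with $|V(P)|\le C\sqrt n$? In the second variant the condition on $P$ is $|V(P)|\le C\max\{\operatorname{tw}(G),1\}$, where the maximum only takes care of edgeless graphs, which have treewidth $0$.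

Both variants hold. Here is what we shall prove.

**Theorem 4.** Let $G$ be a planar graph with $n\ge4$ vertices, and let
$$p=\min\{\lfloor\sqrt n\rfloor,\ \max\{\operatorname{tw}(G),3\}+1\}.$$
For every integer $M\ge1$, $G$ is contained in $H\boxtimes P\boxtimes K_c$, where $H$ is a planar chordal graph with $\operatorname{tw}(H)\le3$, $P$ is a path with $|V(P)|=M+1$, and $c=3+6\lceil 2p/M\rceil$.

**Corollary 5 (both variants).** Every $n$-vertex planar graph $G$ ($n\ge1$) is contained in $H\boxtimes P\boxtimes K_9$ for some planar graph $H$ with $\operatorname{tw}(H)\le3$ and some path $P$ with
$$|V(P)|\le2\min\{\lfloor\sqrt n\rfloor,\ \max\{\operatorname{tw}(G),3\}+1\}+1.$$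
In particular $|V(P)|\le3\sqrt n$ and $|V(P)|\le9\max\{\operatorname{tw}(G),1\}$ hold simultaneously.

*Proof from Theorem 4.* If $n\le3$, then $G\subseteq K_1\boxtimes K_1\boxtimes K_9$ with $|V(P)|=1$. If $n\ge4$, take $M=2p$: then $c=3+6=9$ and $|V(P)|=2p+1$. Since $\sqrt n\ge1$, we have $2\lfloor\sqrt n\rfloor+1\le3\sqrt n$. Finally $2\max\{\operatorname{tw}(G),3\}+3\le9\max\{\operatorname{tw}(G),1\}$: if $\operatorname{tw}(G)\le3$, the left side is $9$, and if $\operatorname{tw}(G)\ge4$, it is $2\operatorname{tw}(G)+3\le9\operatorname{tw}(G)$. $\square$

In both cases $H$ can also be taken chordal, as $K_1$ is chordal.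

**Proposition 6 (optimality).**

(a) If $G\subseteq H\boxtimes P\boxtimes K_c$, then $\operatorname{tw}(G)+1\le(\operatorname{tw}(H)+1)\,c\,|V(P)|$.

(b) For every $c$ there is a planar graph $G$ such that $G\subseteq H\boxtimes P\boxtimes K_c$ (for any graph $H$ and path $P$ of any length) implies $K_4\subseteq H$, so $\operatorname{tw}(H)\ge3$.

(c) For a planar graph $G$ with at least one vertex and an integer $\ell\ge1$, let $c_\ell(G)$ be the least $c$ such that $G\subseteq H\boxtimes P\boxtimes K_c$ for some $H$ with $\operatorname{tw}(H)\le3$ and some path $P$ with $|V(P)|\le\ell$. With $s=\max\{\operatorname{tw}(G),1\}$,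
$$\max\Big\{1,\frac{\operatorname{tw}(G)+1}{4\ell}\Big\}\ \le\ c_\ell(G)\ \le\ 114\max\Big\{1,\frac s\ell\Big\}.$$

So $3$ is the best possible bound on $\operatorname{tw}(H)$ by (b), the bound $O(\operatorname{tw}(G))$ on $|V(P)|$ is optimal up to a constant for every $G$ by (a), and (c) determines the whole trade-off between $c$ and $|V(P)|$ up to a constant.

## 3. Grids, strips and dominating vertices

We try the question on three families, starting with the general lower bound.

*Proof of Proposition 6(a).* Take a tree-decomposition of $H$ of width $\operatorname{tw}(H)$ and replace each $h$ in each bag by $\{h\}\times V(P)\times V(K_c)$. Adjacent vertices of $H\boxtimes P\boxtimes K_c$ have first coordinates that are equal or adjacent, so this is a tree-decomposition of $H\boxtimes P\boxtimes K_c$. Its bags have at most $(\operatorname{tw}(H)+1)\,c\,|V(P)|$ vertices. The subgraph $G$ has no larger treewidth. $\square$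

**The square grid.** For the $k\times k$ grid, $n=k^2$. The example after Lemma 1 gives $c=1$, $\operatorname{tw}(H)\le1$ and $|V(P)|=k=\sqrt n$. Conversely $\operatorname{tw}\ge k-1$, so (a) gives $|V(P)|\ge k/((\operatorname{tw}(H)+1)c)$. Up to constants, $\sqrt n$ and $\operatorname{tw}(G)$ are both the right answer here.

**The strip.** Consider the $k\times m$ grid with $k$ much smaller than $m$; $n=km$, and the treewidth is at most $k$. With columns as parts and levels given by the row, $|V(P)|=k\le\sqrt n$. With rows as parts and levels given by the column, $|V(P)|=m$, which is too long. No other choice of levels can repair these row parts. A part with $m$ vertices spread over $M+1$ levels has at least $m/(M+1)$ vertices on some level, and for $M=O(\sqrt{km})$ this is unbounded as $m/k\to\infty$. The pigeonhole constraint is worth keeping in mind: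
$$\text{a part can have at most } c(M+1) \text{ vertices.}$$

**A dominating vertex.** If $v$ is adjacent to all other vertices, then any $f$ as in Lemma 1 takes at most three values, whatever the length of $P$. Such planar graphs force $\operatorname{tw}(H)\ge3$; we return to them in Section 12.

The plan for a general planar graph is to build parts one at a time, keeping each of them spread evenly over the levels $0,\dots,M$. We first need two tools on triangulations.

## 4. Triangulating without raising the treewidth

We want to work with triangulations, but for the treewidth variant an arbitrary triangulation of $G$ will not do, since its treewidth could be larger. This section removes the difficulty.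

**Lemma 7.** Let $k\ge3$. Every planar graph $G$ with $n\ge3$ vertices and $\operatorname{tw}(G)\le k$ is a spanning subgraph of a planar triangulation of treewidth at most $k$.

*Proof.* We use induction on $n$. For $n=3$ the triangle serves, with treewidth $2$. Let $n\ge4$. Adding edges if necessary, we may assume that $G$ is edge-maximal among planar graphs on its vertex set with treewidth at most $k$. We show that $G$ is then itself a triangulation.

**Step 1: $G$ is connected.** Otherwise write $G$ as a disjoint union of two nonempty graphs $G_1,G_2$ with no edges between them and add an edge $ab$ with $a\in V(G_1)$, $b\in V(G_2)$. The result is planar. Joining a bag containing $a$ and a bag containing $b$, in decompositions of $G_1$ and $G_2$, through a new bag $\{a,b\}$ keeps the width at most $k$. This contradicts maximality.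

**Step 2: $G$ has no cut vertex.** Suppose $G=G_1\cup G_2$ with $V(G_1)\cap V(G_2)=\{u\}$ and $|V(G_i)|\ge2$. By Step 1, $u$ has neighbors $a$ in $G_1$ and $b$ in $G_2$. Embed $G_1$ with $ua$ on the outer face and $G_2$ with $ub$ on the outer face, and glue at $u$ so that $ab$ can be drawn. Joining a bag containing $u,a$ and a bag containing $u,b$ through a new bag $\{u,a,b\}$ keeps the width at most $k$. Since $ab\notin E(G)$, this contradicts maximality.

**Step 3: $G$ has no separating pair.** Suppose $G=G_1\cup G_2$ with $V(G_1)\cap V(G_2)=\{u,v\}$, where $V(G_1)\setminus\{u,v\}$ and $V(G_2)\setminus\{u,v\}$ are nonempty with no edges between them. Each component of $G-\{u,v\}$ is adjacent to both $u$ and $v$, since otherwise the other vertex would be a cut vertex. Contract one component on the side of $G_{3-i}$ into $u$ and delete the other components on that side. This shows that $G_i+uv$ is a minor of $G$, hence planar with treewidth at most $k$. It has at least $3$ and fewer than $n$ vertices, so by induction it is a spanning subgraph of a triangulation $T_i$ with $\operatorname{tw}(T_i)\le k$.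

Let $uva_i$ be a facial triangle of $T_i$ containing the edge $uv$. Draw $T_i$ with this face as outer face, so that it fills a closed disc bounded by the triangle $uva_i$. Glue the two discs along $uv$. Both $a_1$ and $a_2$ are on the boundary of the resulting disc, so the edge $a_1a_2$ can be drawn outside it. For the treewidth, some bag for $T_i$ contains the clique $\{u,v,a_i\}$. Join these two bags through a new bag $\{u,v,a_1,a_2\}$, which has size $4\le k+1$. (This is where $k\ge3$ is used.) We have obtained a planar graph of treewidth at most $k$ that contains $G$ and also the edge $a_1a_2\notin E(G)$, a contradiction.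

**Step 4: all faces are triangles.** Now $G$ is $3$-connected, so its faces are bounded by induced cycles (Diestel, *Graph Theory*, Prop. 4.2.7). Take a tree-decomposition of $G$ of width at most $k$ and let $\hat G\supseteq G$ be the graph obtained by making all its bags cliques. It is chordal by Lemma 3(b), and $\operatorname{tw}(\hat G)\le k$. If a facial cycle $C$ had length at least $4$, then $\hat G$ would contain a chord $xy$ of $C$, and $xy\notin E(G)$ because $C$ is induced in $G$. Then $G+xy$ is planar (draw $xy$ inside the face) and, as a subgraph of $\hat G$, has treewidth at most $k$. This contradicts maximality. $\square$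

## 5. Bonds and connected separators in a triangulation

From here to the end of Section 11, $G$ is a plane triangulation with $n\ge4$ vertices. The next lemma converts planarity into a cyclic order of edges; everything topological in the proof goes through it.

**Lemma 8.** Let $V(G)=U\sqcup W$ with $U$ and $W$ nonempty and connected. Then all $U$–$W$ edges can be cyclically ordered $e_1,\dots,e_m$ ($m\ge2$) such that $e_i,e_{i+1}$ lie on a common face $f_i$ and the faces $f_1,\dots,f_m$ are distinct. As $f_i$ is a triangle, $e_i$ and $e_{i+1}$ share an endpoint, and their other ends are joined by the third edge of $f_i$ whenever $e_i\neq e_{i+1}$.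

*Proof.* This is the fact that the dual edges of a bond form a cycle in the dual graph $G^*$ (Diestel, Prop. 4.6.1); here is the argument for triangulations. Since $G$ is connected, there is a $U$–$W$ edge. A facial triangle with all vertices on one side contains no $U$–$W$ edge; one that is split $2$–$1$ contains exactly two. Each edge lies on two distinct faces. So the duals of the $U$–$W$ edges form a subgraph of $G^*$ in which every vertex has degree $0$ or $2$ and there are no loops: a disjoint union of cycles of length at least $2$.

Let $\Gamma$ be one of these cycles, drawn as a closed curve that crosses each edge whose dual it uses exactly once and meets $G$ nowhere else. An edge crossed once by $\Gamma$ has its ends on different sides of $\Gamma$. No edge inside $G[U]$ or $G[W]$ is crossed, and these graphs are connected, so each of $U$, $W$ lies on one side. As $\Gamma$ crosses some $U$–$W$ edge, the two sides are different. Hence every $U$–$W$ edge crosses $\Gamma$, so $\Gamma$ is the only cycle. Reading off its edges and vertices in order gives $e_1,\dots,e_m$ and $f_1,\dots,f_m$. $\square$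

*Example.* In the octahedron let $U$ be one pole. The $U$–$W$ edges are the four edges at the pole in rotation, and the $f_i$ are the four faces around it.

**Lemma 9.** Let $S\subseteq V(G)$ and let $C\ne C'$ be components of $G-S$ such that every vertex of $S$ has a neighbor in $C$ and a neighbor in $C'$. Then $S$ is connected.

*Proof.* $S\neq\emptyset$ because $G$ is connected. Let $U=C$ and $W=V(G)\setminus C$. The set $W$ is connected: $C'\cup S$ is connected because each vertex of $S$ has a neighbor in $C'$, and every other component of $G-S$ is adjacent to $S$. Write the $U$–$W$ edges as $e_i=u_iw_i$ in the order of Lemma 8, with $u_i\in C$. Then $w_i\in S$, as neighbors of $C$ outside $C$ lie in $S$. Either $w_i=w_{i+1}$, or $u_i=u_{i+1}$ and $w_iw_{i+1}$ is the third edge of $f_i$. So all $w_i$ lie in one component of $G[S]$. Every vertex of $S$ has a neighbor in $C$, hence is some $w_i$. $\square$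

*Example.* In the octahedron the equator separates the poles, each of its vertices sees both poles, and it is a connected $4$-cycle.

## 6. Building $H$ one part at a time

We start the proof of Theorem 4. This section fixes the standing assumptions, and reduces the theorem to a statement about adding a single part.

**Reduction to triangulations.** If $p=\lfloor\sqrt n\rfloor$, extend the given graph to any planar triangulation on the same vertex set. Otherwise $p=\max\{\operatorname{tw},3\}+1$ for the treewidth of the given graph, and we apply Lemma 7 with $k=\max\{\operatorname{tw},3\}=p-1$. Containment for the triangulation implies containment for the given graph. So from now on $G$ is a plane triangulation with $n\ge 4$ vertices, $p\ge2$ is an integer, and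
$$\text{(N)}\quad (p+1)^2>n,\qquad\text{or}\qquad\text{(T)}\quad p\ge\operatorname{tw}(G)+1.$$
Fix $M\ge1$ and $c=3+6\lceil2p/M\rceil$.

**State.** A state $(\mathcal P,f)$ consists of a set $\mathcal P$ of pairwise disjoint connected vertex sets (*parts*) and a 1-Lipschitz function $f:V(G)\to\{0,\dots,M\}$ on all of $V(G)$. With $X=\bigcup\mathcal P$ it must satisfy:

* (a) $|Y\cap f^{-1}(j)|\le c$ for every $Y\in\mathcal P$ and every $j$;
* (b) for each component $K$ of $G-X$, the set $\mathcal A(K)$ of parts adjacent to $K$ has at most $3$ elements, and these are pairwise adjacent.

*Examples.* $(\emptyset,0)$ is a state: the only component is $K=V(G)$, and $\mathcal A(K)=\emptyset$. In the tube $N_m$, the parts $\{a_0\},\{b_0\},\{c_0\}$ with $f=0$ form a state; here $K=V(T_1)\cup\dots\cup V(T_m)$.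

Note that $f$ is not frozen. It may be changed on the part of the graph that has not been used yet, and this freedom is essential later.

**Lemma 10 (Step Lemma).** Let $(\mathcal P,f)$ be a state and $K$ a component of $G-X$. There are a connected set $Y\subseteq K$ adjacent to every member of $\mathcal A(K)$, and a 1-Lipschitz $f':V(G)\to\{0,\dots,M\}$ with $f'=f$ on $V(G)\setminus K$, such that $|Y\cap f'^{-1}(j)|\le c$ for all $j$.

**Lemma 10 implies Theorem 4.** The first thing to check is that $(\mathcal P\cup\{Y\},f')$ is again a state. Condition (a) holds for $Y$ by the lemma and for old parts because they avoid $K$, where alone $f$ has changed. For (b), components of $G-X$ other than $K$ remain components with the same adjacent parts. The new components are the components $K'$ of $G[K\setminus Y]$. A part other than $Y$ adjacent to $K'$ is adjacent to $K$, so the parts adjacent to $K'$ lie in $\mathcal A(K)\cup\{Y\}$, and these are pairwise adjacent. Also $K'$ is adjacent to $Y$, because $K$ is connected. If $K'$ had four adjacent parts, they would be $A_1,A_2,A_3,Y$ with $\mathcal A(K)=\{A_1,A_2,A_3\}$. Then $A_1,A_2,A_3,Y,K'$ would be five disjoint, connected, pairwise adjacent sets, and contracting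 them would give a $K_5$ minor in a planar graph. So at most three parts are adjacent to $K'$.

Starting from $(\emptyset,0)$, apply Lemma 10 repeatedly until $X=V(G)$. Let $H$ have the parts as vertices, with adjacent parts joined. Contracting the parts shows that $H$ is a minor of $G$, hence planar. When $Y$ is created inside $K$, an earlier part adjacent to $Y$ is adjacent to $K$, so the earlier parts adjacent to $Y$ are exactly the members of $\mathcal A(K)$. They form a clique of size at most $3$ in $H$. By Lemma 3(a), with parts in order of creation, $H$ is chordal with $\operatorname{tw}(H)\le3$. Lemma 1 applied to the final parts and the final $f$ gives $G\subseteq H\boxtimes P\boxtimes K_c$ with $|V(P)|=M+1$. $\square$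

Notice what the Step Lemma does *not* ask: $Y$ need not cut $K$ into small pieces, nor lie in any particular place. It must only be connected and touch all of $\mathcal A(K)$; planarity does the rest through $K_5$.

## 7. One or two neighboring parts

We prove Lemma 10 when $|\mathcal A(K)|\le2$, with a single-vertex part, and set up notation for three parts.

**At most one neighboring part.** If $|\mathcal A(K)|\le1$, let $Y=\{y\}$ with $y\in K$ adjacent to the part in $\mathcal A(K)$, if there is one, and let $f'=f$. Each level of $Y$ has at most $1\le c$ vertices.

**Enlarging the parts to cover everything outside $K$.** Now let $\mathcal A(K)=\{A_1,\dots,A_j\}$ with $j\in\{2,3\}$, and let $Z=V(G)\setminus(K\cup\bigcup A_i)$. A vertex outside $K$ adjacent to $K$ lies in $X$, hence in a part adjacent to $K$. So no vertex of $Z$ is adjacent to $K$. Since $G$ is connected, each component of $G[Z]$ is adjacent to some $A_i$; assign it to one such $A_i$. Adding to each $A_i$ the components assigned to it, we obtain disjoint connected sets $A_i^+\supseteq A_i$ with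
$$V(G)=K\sqcup\bigsqcup_iA_i^+,$$
and every neighbor in $A_i^+$ of a vertex of $K$ lies in $A_i$.

**Two neighboring parts.** Let $j=2$. We look for one vertex of $K$ that sees both $A_1$ and $A_2$. Apply Lemma 8 to $U=A_1^+\cup K$ and $W=A_2^+$, which are connected. Among the $U$–$W$ edges there are $K$–$A_2^+$ edges, as $A_2$ is adjacent to $K$, and $A_1^+$–$A_2^+$ edges, as $A_1$ and $A_2$ are adjacent. So some consecutive pair has different types. Their ends in $U$ are different, one in $K$ and one in $A_1^+$, so they share their end in $W$, and their common face is a triangle $ya_1a_2$ with $y\in K$ and $a_i\in A_i^+$. As $a_1,a_2$ are neighbors of $y\in K$, we have $a_i\in A_i$. Take $Y=\{y\}$ and $f'=f$.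

## 8. Three neighboring parts: tripods along geodesics

Let $j=3$. One vertex will not do in general, and we try the natural thing: $Y$ consists of three paths running from a small central triangle straight out to $A_1$, $A_2$, $A_3$, each meeting every level at most once.

**Step 1: levels that increase with the distance from the boundary.** For all $v\in V(G)$ let
$$F(v)=\min_{b\in V(G)\setminus K}\bigl(f(b)+d(v,b)\bigr).$$
As a minimum of 1-Lipschitz functions, $F$ is 1-Lipschitz, and $F\ge0$. Moreover $F=f$ on $V(G)\setminus K$: taking $b=v$ gives $F(v)\le f(v)$, and $f(b)+d(v,b)\ge f(v)$ as $f$ is 1-Lipschitz. If $v\in K$ and $b$ attains the minimum, the next vertex $v_1$ on a shortest path from $v$ to $b$ satisfies $F(v_1)\le f(b)+d(v,b)-1=F(v)-1$, hence equality, as $F$ is 1-Lipschitz. Fix such a vertex $\pi(v)=v_1$ for each $v\in K$. So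
$$F(\pi(v))=F(v)-1\qquad(v\in K).$$

**Step 2: three colors.** Since $F\ge0$ and $\pi$ lowers $F$, iterating $\pi$ from $v\in K$ must leave $K$. It first does so into a vertex adjacent to $K$, hence into some $A_i$; say that $v$ has *color* $i$. Let $R(v)$ be the path $v,\pi(v),\pi^2(v),\dots$ up to the last vertex in $K$ before leaving. All its vertices have color $i$, their $F$-values are distinct and at most $F(v)$, and its last vertex is adjacent to $A_i$. Let $K_i$ be the set of vertices of $K$ of color $i$, and let $C_i=A_i^+\cup K_i$. Then $C_1,C_2,C_3$ partition $V(G)$. They are connected, since each $v\in K_i$ is joined to $A_i$ by $R(v)\subseteq K_i$, and they are pairwise adjacent, since the $A_i$ are.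

**Step 3: a three-colored face that meets $K$.**

**Claim 11.** There is a face $\tau=y_1y_2y_3$ with $y_i\in C_i$ and $\tau\cap K\ne\emptyset$.

*Proof.* Apply Lemma 8 to $U=C_1$ and $W=C_2\cup C_3$, which is connected. Both $C_1$–$C_2$ edges and $C_1$–$C_3$ edges occur, so the type changes at least twice around the cyclic order. Each change, from $e_i$ to $e_{i+1}$ say, gives a face $f_i$ meeting $C_1$, $C_2$ and $C_3$, and the faces of different changes are distinct. So there are two distinct such faces. Suppose both avoid $K$. Then each has one vertex in each of $A_1^+,A_2^+,A_3^+$. Place new vertices $t,t'$ in the two faces, each joined to the three vertices of its face. The graph stays planar. But $t$, $t'$ and $K$ are each adjacent to each of $A_1^+,A_2^+,A_3^+$, and all six sets are connected and disjoint, so there is a $K_{3,3}$ minor, a contradiction. $\square$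

**Step 4: folding.** The function $F$ may exceed $M$, so it has to be folded back into $\{0,\dots,M\}$. Let
$$r_0=M+p-1\ge M+1,\qquad L=r_0+p=M+2p-1,$$
and let $\varphi:\mathbb Z_{\ge0}\to\{0,\dots,M\}$ be the $2M$-periodic function with $\varphi(t)=t$ on $[0,M]$ and $\varphi(t)=2M-t$ on $[M,2M]$. For $M=2$ its values are $0,1,2,1,0,1,2,1,\dots$. It is 1-Lipschitz. The next lemma says which level counts are affordable before folding.

**Lemma 12.** Let $g:V(G)\to\mathbb Z_{\ge0}$ be 1-Lipschitz with $g=f$ on $V(G)\setminus K$. Let $Y\subseteq K$ be connected and adjacent to $A_1,A_2,A_3$, and suppose that the numbers $n_t=|\{v\in Y:g(v)=t\}|$ satisfy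
$$n_t\le3\ (t<M),\quad n_M\le4,\quad n_t\le6\ (M<t\le M+2p),\quad n_t=0\ (t>M+2p).\tag{1}$$
Then $Y$ and $f'=\varphi\circ g$ are as required in Lemma 10.

*Proof.* $f'$ is 1-Lipschitz with values in $\{0,\dots,M\}$, and off $K$ we have $f'=\varphi\circ f=f$, as $f\le M$. Let $q=\lceil2p/M\rceil$. The map $\varphi$ is injective on $[0,M]$ and on each interval $(iM,(i+1)M]$, and the intervals with $i=1,\dots,q$ cover $(M,M+2p]$. For $j<M$, the only $t\in[0,M]$ with $\varphi(t)=j$ is $t=j<M$, so $|Y\cap f'^{-1}(j)|\le3+6q=c$. For $j=M$, the value $t=M$ contributes at most $4$, and $\varphi$ does not take the value $M$ on $(M,2M]$, so only $q-1$ intervals contribute. Hence $|Y\cap f'^{-1}(M)|\le4+6(q-1)\le c$. $\square$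

**Step 5 (Case 1): $\min_{y\in\tau}F(y)\le L$.** Here the tripod works. Since $F$ is 1-Lipschitz, $F\le L+1=M+2p$ on $\tau$. Let
$$g=F,\qquad Y=\bigcup_{y_i\in K}R(y_i).$$
$Y$ is nonempty by Claim 11, and it is connected because the $y_i$ are pairwise adjacent. It is adjacent to each $A_i$. If $y_i\in K$, then $y_i\in K_i$ and $R(y_i)$ ends at a neighbor of $A_i$. If $y_i\notin K$, then $y_i\in A_i^+$ is adjacent to some $y_h\in\tau\cap K\subseteq Y$, so $y_i\in A_i$. Each value of $g$ occurs at most once on each $R(y_i)$, hence at most $3$ times on $Y$, and all values are at most $M+2p$. So (1) holds and Lemma 12 finishes this case.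

## 9. The tube, where tripods overflow

The tripod stops working exactly when $F\ge L+1$ on all of $\tau$: its legs can then be too long for the levels available. This really happens. Take the state on the tube $N_m$ with parts $\{a_0\},\{b_0\},\{c_0\}$ and $f=0$. Edges join vertices of the same or of consecutive triangles, and each vertex of $T_{i+1}$ has a neighbor in $T_i$, so $F=i$ on $T_i$. Choose $\pi(a_{i+1})=a_i$, $\pi(b_{i+1})=b_i$ and $\pi(c_{i+1})=c_i$. Then the colors are the letters. Each face in a ring, such as $a_ia_{i+1}b_{i+1}$ or $a_ib_ib_{i+1}$, has only two letters, so $T_0$ and $T_m$ are the only three-colored faces, and $T_0$ avoids $K$. Hence $\tau=T_m$ is forced, and the tripod is all of $K$, with $3m$ vertices. Over $M+1$ levels, some level gets at least $3m/(M+1)$ of them, whatever level function is used.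

Since $\operatorname{tw}(N_m)\le5$, the treewidth variant wants $M$ bounded, and $3m/(M+1)$ is then unbounded. Even with $M=O(\sqrt n)$ and $n=3m+3$ it is unbounded.

Three observations lead out of this.

* *$Y$ need not reach $\tau$.* By Section 6 any connected set touching $A_1,A_2,A_3$ will do. In the tube a three-vertex triangle $T_r$ separates $\tau$ from the outside, and all legs pass through it. So one could stop the legs at a connected separator $S$ and take $Y$ to be $S$ together with the rest of the legs.
* *In general $S$ is too big for one level.* If $S$ is found inside a level set of $F$, all its vertices, perhaps as many as $p$, have the same $F$-value, and $Y$ would break (a).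
* *Levels in $K$ may be changed.* Instead of using all of $S$, fix one point $x\in S$, restart the levels at $x$ by using the function $M+d(\cdot,x)$ near $x$, and join $x$ to the legs by shortest paths, on which distance from $x$ takes each value at most once. The two level functions are combined by taking a minimum, which stays 1-Lipschitz. The base value $M$ ensures that nothing changes outside $K$, where $F\le M$. The new function should win near $S$, so $S$ must lie far enough from the outside, at $F\ge M+p-1=r_0$, and its vertices must be within distance $p-1$ of each other. A connected $S$ with $|S|\le p$ is what is needed.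

So levels between $M$ and $r_0$ provide room for the restart, and the $p+1$ levels from $r_0$ to $L=r_0+p$ will provide the separator.

## 10. Deep triangles: a connected separator with at most $p$ vertices

**Case 2: $F(y_i)\ge L+1$ for $i=1,2,3$.** Since $L\ge M$ and $F=f\le M$ off $K$, we have $\tau\subseteq K$. The aim of this section is Claim 13 below.

**Step 1: the level separators $S_r$.** For $r_0\le r\le L$ let $B_r$ be the component of $G[\{F>r\}]$ containing $\tau$, and let $S_r=N(B_r)$ be the set of vertices outside $B_r$ with a neighbor in $B_r$. A vertex of $S_r$ has $F\le r$, as it is not in $B_r$, and $F\ge r$, as it has a neighbor with $F\ge r+1$. So $F=r$ on $S_r$, and the $p+1$ sets $S_r$ are pairwise disjoint.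

**Step 2: the outer sets are connected.** Let $O^r=\{v:F(v)\le r-1\}$ for $r_0\le r\le L$, and let $O=O^{r_0}$. Since $r_0-1\ge M$, the set $O^r$ contains $V(G)\setminus K=\bigcup A_i^+$, which is connected because the $A_i$ are pairwise adjacent. Every $v\in K\cap O^r$ is joined to $V(G)\setminus K$ inside $O^r$ by iterating $\pi$, which lowers $F$. So $O^r$ is connected.

**Step 3: each $S_r$ is connected and separates $O$ from $B_L$.** The set $S_r$ is disjoint from $B_r$ and from $O^r$. Every $v\in S_r$ has a neighbor in $B_r$. As $F(v)=r>M$, we have $v\in K$, so $\pi(v)$ is a neighbor of $v$ with $F(\pi(v))=r-1$, that is, in $O^r$. Now $B_r$ is a component of $G-S_r$, and $O^r$, being connected and disjoint from $S_r\cup B_r$, lies in another component $C'$. By Lemma 9 with $C=B_r$, $S_r$ is connected. Moreover $B_L\subseteq B_r$ and $O\subseteq O^r$, so every path from $B_L$ to $O$ meets $S_r$, and $S_r\cap(O\cup B_L)=\emptyset$.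

**Step 4: one separator is small.**

**Claim 13.** There is a connected set $S$ with $|S|\le p$ and $S\cap(O\cup B_L)=\emptyset$ that separates $O$ from $B_L$.

*Proof under (N).* The $p+1$ disjoint sets $S_r$ lie in a set of $n$ vertices, so one has size at most $n/(p+1)<p+1$, hence at most $p$. Take $S=S_r$ and use Step 3.

*Proof under (T).* Let $S$ have minimum size among sets disjoint from $O\cup B_L$ that separate $O$ from $B_L$; the sets $S_r$ show that such sets exist. Let $D\supseteq B_L$ and $D'\supseteq O$ be the components of $G-S$ containing these connected sets; $D\ne D'$. Each $s\in S$ has neighbors in both $D$ and $D'$: if $s$ had no neighbor in $D$, then $D$ would still be a component of $G-(S\setminus\{s\})$, and $S\setminus\{s\}$ would be a smaller separator; likewise for $D'$. So $S$ is connected by Lemma 9. It remains to show $|S|\le p$.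

Suppose $|S|\ge p+1$. The sets $O$ and $B_L$ are connected and nonadjacent, since $F\ge L+1$ on $B_L$ and $F\le r_0-1$ on $O$, a difference of at least $p+2$. Contract each of them to a vertex and apply Menger's theorem to these two nonadjacent vertices. Separating them takes at least $p+1$ other vertices, so there are $p+1$ internally disjoint paths between them. Let $I_0,\dots,I_p\subseteq V(G)\setminus(O\cup B_L)$ be their interiors. They are pairwise disjoint and connected, and each $I_i$ extends, by a vertex of $B_L$ and a vertex of $O$, to a path from $B_L$ to $O$. This path meets $S_r$, which avoids $O\cup B_L$, so each $I_i$ meets each $S_r$.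

Consider the sets $I_i\cup S_r$. Each is connected, since $I_i$ and $S_r$ are connected and meet. Any two of them, $I_i\cup S_r$ and $I_{i'}\cup S_{r'}$, intersect, because $I_i$ meets $S_{r'}$. So they form a bramble. A set of at most $p$ vertices misses one of the $p+1$ disjoint sets $I_i$ and one of the $p+1$ disjoint sets $S_r$, so it misses $I_i\cup S_r$. The order is thus at least $p+1$, and Lemma 2 gives $\operatorname{tw}(G)\ge p$. This contradicts (T). $\square$

The sets $I_i\cup S_r$ play the role of the crosses in the grid example after Lemma 2.

## 11. Restarting the levels at a point of the separator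

We finish Case 2 by constructing $g$ and $Y$ for Lemma 12. Let $S$ be as in Claim 13. It is nonempty; fix $x\in S$. Since $S\cap O=\emptyset$, we have $F\ge r_0>M$ on $S$.

**Step 1: each leg has a vertex where the new levels are not higher than the old ones.** For each $i$, the path $R(y_i)$ followed by a vertex of $A_i\subseteq O$ joins $B_L$ to $O$, as $y_i\in\tau\subseteq B_L$. So it contains a vertex $u_i\in S$, and as $S$ avoids $O$, $u_i\in R(y_i)\subseteq K_i$. Since $F$ decreases along $R(y_i)$, the vertices of $R(y_i)$ with $F>L$ form an initial segment; it contains $y_i$ and is connected, so it lies in $B_L$. As $u_i\notin B_L$, we get $F(u_i)\le L$. Because $S$ is connected, $d(x,u_i)\le|S|-1\le p-1$, and therefore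
$$M+d(u_i,x)\le M+p-1=r_0\le F(u_i)\le L.$$
Hence the set
$$Z_i=\{v\in K_i:\ M+d(v,x)\le F(v)\le L\}$$
contains $u_i$. Choose $v_i\in Z_i$ with $F(v_i)$ minimum. This is where leg $i$ will switch from the new levels to the old ones.

**Step 2: the new level function.** Let
$$g=\min\{F,\ M+d(\cdot,x)\}.$$
It is 1-Lipschitz and nonnegative, and off $K$ we have $F=f\le M$, so $g=F=f$ there.

**Step 3: the inner half of each leg.** Let $Q_i$ be a shortest path in $G$ from $x$ to $v_i$. For $v\in Q_i$, using that $F$ is 1-Lipschitz, that $v_i\in Z_i$, and that $v$ is on a shortest path,
$$F(v)\ge F(v_i)-d(v,v_i)\ge M+d(v_i,x)-d(v,v_i)=M+d(v,x).$$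
So $g(v)=M+d(v,x)$ on $Q_i$. Also $F(v)>M$ on $Q_i$: for $v\ne x$ by the displayed inequality, for $v=x$ because $x\in S$. As $F\le M$ off $K$, this gives $Q_i\subseteq K$. The $g$-values on $Q_i$ are distinct and lie between $M$ and $M+d(v_i,x)\le F(v_i)\le L$, with $g=M$ only at $x$.

**Step 4: the outer half of each leg.** Let $R_i'=R(v_i)\setminus\{v_i\}$. Its vertices lie in $K_i$ and have distinct $F$-values less than $F(v_i)\le L$. By the minimality of $F(v_i)$, no vertex $v$ of $R_i'$ lies in $Z_i$. Since $v\in K_i$ and $F(v)\le L$, the condition that fails must be the first one, that is, $F(v)<M+d(v,x)$. So $g=F$ on $R_i'$.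

**Step 5: counting.** Let
$$Y=\bigcup_{i=1}^3(Q_i\cup R_i')\subseteq K.$$
It is connected: the $Q_i$ share $x$, and $R_i'$, if nonempty, starts at the neighbor $\pi(v_i)$ of $v_i\in Q_i$. It is adjacent to each $A_i$, since the last vertex of $R(v_i)$ is in $Y$ and has a neighbor in $A_i$. By Step 4 the sets $R_i'$ contribute together at most $3$ vertices to each $g$-value. By Step 3 the paths $Q_i$ contribute nothing for $t<M$, only the vertex $x$ for $t=M$, and at most $3$ vertices for each $t>M$. All $g$-values on $Y$ are at most $L<M+2p$. Hence $n_t\le3$ for $t<M$, $n_M\le4$, $n_t\le6$ for $M<t\le M+2p$, and $n_t=0$ beyond: this is (1). Lemma 12 completes Case 2, hence the proof of Lemma 10 and of Theorem 4. $\blacksquare$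

*The tube again.* In the state of Section 9 with $m\ge L+1$, we have $S_r=V(T_r)$ for $r_0\le r\le L$. If $p\ge3$, take $S=V(T_r)$ with $r=r_0$, and $x=a_r$. Since $d(a_s,a_r)=|r-s|$, the condition $M+d(a_s,x)\le F(a_s)=s$ for $1\le s\le r$ reads $s\ge(M+r)/2$; it also holds for $r<s\le L$, because $r\ge M$. So $v_1=a_s$ with $s=\lceil(M+r)/2\rceil$. Take $Q_1$ to be the shortest path along the column of $a$'s. Going inward along this column from $a_1$, the $g$-values on $Y$ are $1,2,\dots,s-1$, and from $a_s$ on they are $M+r-s,\dots,M+1,M$, ending at $x=a_r$. The part stops there, however large $m$ is.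

## 12. Four mutually adjacent parts, and the trade-off between $c$ and $|V(P)|$

We prove the remaining parts of Proposition 6; (a) was proved in Section 3. Here $G$ is again an arbitrary planar graph.

*Proof of Proposition 6(b).* The purpose is to force a $K_4$ in $H$ with a dominating vertex, which makes the path factor useless. Let $q=3c$. Let $G$ consist of $q$ disjoint fans, each a center $w$ joined to all vertices of a path with $q^2+2q$ vertices, together with a vertex $v$ adjacent to everything. Fans are outerplanar, so $G$ is planar.

Suppose $G\subseteq H\boxtimes P\boxtimes K_c$. For $h\in V(H)$ call the set of vertices of $G$ with first coordinate $h$ the *part* of $h$. Since $v$ is dominating, all $P$-coordinates are within distance $1$ in $P$ of that of $v$, so at most three of them occur and every part has at most $3c=q$ vertices. Adjacent vertices of $G$ in distinct parts give adjacent vertices of $H$.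

Let $v$ be in the part of $h_0$. This part contains at most $q-1$ other vertices, so one of the $q$ fans avoids it. Let the center $w$ of that fan be in the part of $h_1\ne h_0$. At most $q-1$ vertices of the fan's path are in the part of $h_1$. Deleting them leaves at most $q$ subpaths with at least $q^2+2q-(q-1)=q^2+q+1$ vertices in total, so some subpath has at least $q+1$ vertices. It does not fit in one part, so it has an edge whose ends lie in the parts of distinct $h_2,h_3$. Neither is $h_0$, which the fan avoids, nor $h_1$, whose vertices were deleted. Now $h_0$ is adjacent to $h_1,h_2,h_3$ through $v$, $h_1$ is adjacent to $h_2,h_3$ through $w$, and $h_2h_3$ is an edge through the chosen edge of the path. So $K_4\subseteq H$ and $\operatorname{tw}(H)\ge3$. $\square$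

*Proof of Proposition 6(c).* The lower bound follows from (a), with $\operatorname{tw}(H)+1\le4$ and $|V(P)|\le\ell$, together with $c\ge1$. For the upper bound, if $n\le3$ then $c_\ell(G)\le3$, as $G\subseteq K_1\boxtimes K_1\boxtimes K_3$. Let $n\ge4$. Then $p\le\max\{\operatorname{tw}(G),3\}+1\le4s$: if $\operatorname{tw}(G)\le3$ the middle term is $4$, and otherwise it is $\operatorname{tw}(G)+1\le4\operatorname{tw}(G)$.

For $\ell\ge2$, Theorem 4 with $M=\ell-1$ and the inequality $\ell-1\ge\ell/2$ give
$$c_\ell(G)\le3+6\Bigl\lceil\frac{2p}{\ell-1}\Bigr\rceil\le3+6\Bigl(\frac{8s}{\ell-1}+1\Bigr)\le9+\frac{96s}{\ell}.$$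
For $\ell=1$, a path with at most two vertices can be absorbed into the complete graph: if $P$ has two vertices, then $P\boxtimes K_c=K_{2c}$. So $c_1(G)\le2c_2(G)\le2(9+48s)=18+96s$. In all cases
$$c_\ell(G)\le18+\frac{96s}{\ell}\le114\max\Bigl\{1,\frac s\ell\Bigr\}.\qquad\blacksquare$$
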